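\title{Graphs in which every cutset induces almost the maximum degree}

\begin{abstract}
A cutset of a graph $G$ is a set $S$ of vertices such that $G-S$ is disconnected. Every sufficiently large connected graph of maximum degree at most $\Delta$ has a cutset that induces a subgraph of maximum degree at most $\Delta-2$. We consider the question of Bessy, Rauch, Rautenbach and Souza whether $2$ can be replaced by a function of $\Delta$ that tends to infinity, and we show that the answer is no: there is an absolute constant $K$ such that for every $\Delta\ge 2$ there are arbitrarily large connected graphs of maximum degree at most $\Delta$ in which every cutset induces a subgraph of maximum degree at least $\Delta-K$. The graphs are long cyclic tubes over the incidence graph of a fixed projective plane, with added test vertices. We also show that $2$ can be replaced by $3$ for $\Delta\ge3$, which is best possible for $\Delta\in\{3,4\}$.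
\end{abstract}

\section{Introduction}

All graphs are finite, simple and undirected. For a graph $G$ and a set $S$ of vertices, $G[S]$ is the subgraph induced by $S$, and $G-S=G[V(G)\setminus S]$. The set $S$ is a \emph{cutset} of $G$ if $G-S$ is disconnected, and $\Delta_G(S)$ denotes the maximum degree of $G[S]$. The number $\Delta_G(S)$ measures how sparse a cutset is: it is $0$ exactly when $S$ is independent. Cutsets of connected graphs are nonempty, so $\Delta_G(S)\ge0$ is always defined for them.

Let $G$ be connected, of maximum degree at most $\Delta$ and with more than $\Delta+1$ vertices. Then $G$ is not complete, so deleting all vertices except two nonadjacent ones disconnects it. Let $S$ be an inclusion-minimal cutset. If a vertex $v\in S$ had no neighbor in some component $C$ of $G-S$, then $S\setminus\{v\}$ would still separate $C$ from the other components. So every vertex of $S$ has a neighbor in each of at least two components, and $\Delta_G(S)\le\Delta-2$. This known bound saves $2$ for every $\Delta$. The following question, posed in \cite{BRRS}, asks whether the saving can grow with $\Delta$.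

\begin{quote}
\textbf{Question.} Are there functions $f,g:\mathbb N\to\mathbb N$ with $\lim_{\Delta\to\infty}f(\Delta)=\infty$ such that every connected graph $G$ of order at least $g(\Delta)$ and maximum degree at most $\Delta$ has a cutset $S$ with $\Delta_G(S)\le\Delta-f(\Delta)$?
\end{quote}

The simplest cases suggest the answer yes. If $G$ is triangle-free and has more than $\Delta+1$ vertices, the neighborhood of any vertex is an independent cutset. So a graph without sparse cutsets must be locally dense, and the model of a large, locally dense graph of bounded degree is a power of a long cycle. There the saving is about half of the degree.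

\begin{example}\label{ex:cycle}
For $k\ge1$ and $n\ge 2k+1$ let $C_n^k$ be the $2k$-regular graph on $\mathbb Z_n$ in which two vertices are adjacent if their cyclic distance is at most $k$. If $S$ contains no $k$ cyclically consecutive vertices, then cyclically consecutive vertices of $\mathbb Z_n\setminus S$ are at distance at most $k$, hence adjacent, and $C_n^k-S$ is connected. So every cutset contains a clique of order $k$ and satisfies $\Delta_G(S)\ge k-1$. For $n\ge4k$ the set $S=\{1,\dots,k\}\cup\{2k+1,\dots,3k\}$ is a cutset that induces two disjoint cliques of order $k$. Thus, with $\Delta=2k$, the sparsest cutset has $\Delta_G(S)=\Delta-(\Delta/2+1)$.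
\end{example}

Nevertheless the answer is no, and a single constant bounds the saving for all $\Delta$.

\begin{theorem}\label{thm:main}
There is a constant $K$ such that for all integers $\Delta\ge2$ and $n_0$ there is a connected graph $G$ of order at least $n_0$ and maximum degree at most $\Delta$ such that every cutset $S$ of $G$ satisfies $\Delta_G(S)\ge\Delta-K$.
\end{theorem}

In the other direction, the saving $2$ can be improved by one.

\begin{theorem}\label{thm:three}
Let $\Delta\ge3$. Every connected graph of maximum degree at most $\Delta$ and order greater than $\Delta^2+3\Delta$ has a cutset $S$ with $\Delta_G(S)\le\Delta-3$. For $\Delta\in\{3,4\}$ the number $3$ cannot be replaced by $4$: there are arbitrarily large connected graphs of maximum degree at most $\Delta$ with no cutset $S$ satisfying $\Delta_G(S)\le\Delta-4$.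
\end{theorem}

Let $F(\Delta)$ be the largest $c$ such that all sufficiently large connected graphs of maximum degree at most $\Delta$ have a cutset $S$ with $\Delta_G(S)\le\Delta-c$.

\begin{corollary}\label{cor:answer}
The answer to the Question is no. Moreover $3\le F(\Delta)\le K$ for all $\Delta\ge3$, and $F(3)=F(4)=3$.
\end{corollary}

\begin{proof}
If $f$ and $g$ existed, choose $\Delta\ge2$ with $f(\Delta)>K$ and apply Theorem~\ref{thm:main} with $n_0=g(\Delta)$: every cutset of the resulting graph has $\Delta_G(S)\ge\Delta-K>\Delta-f(\Delta)$, a contradiction. The bounds on $F$ restate Theorems~\ref{thm:main} and~\ref{thm:three}.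
\end{proof}

We do not determine $F(\Delta)$ exactly for large $\Delta$, and the constant $K$ of our proof is very large. Section~\ref{sec:three} proves Theorem~\ref{thm:three}. Section~\ref{sec:idea} explains the construction behind Theorem~\ref{thm:main} on a model, and Sections~\ref{sec:plane}--\ref{sec:cut} contain the proof.

\section{Saving three}\label{sec:three}

A minimal cutset is one choice among many. To gain one more unit we grow a set $U$ one vertex at a time and follow the cutsets formed by its neighborhood. If all of them are dense, the neighborhood can never grow, and the process must exhaust the graph soon.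

\begin{proof}[Proof of Theorem~\ref{thm:three}]
Let $G$ be connected with at least two vertices and maximum degree at most $\Delta$, and suppose that every cutset $S$ contains a vertex with at least $\Delta-2$ neighbors in $S$. We show that $|V(G)|\le\Delta^2+3\Delta$.

For $U\subseteq V(G)$ let $N(U)$ be the set of vertices outside $U$ with a neighbor in $U$, and let $N[U]=U\cup N(U)$. Start with $U_1=\{v\}$ for any vertex $v$. If $N[U_k]\ne V(G)$, then no edge joins $U_k$ to the nonempty set $V(G)\setminus N[U_k]$, so $N(U_k)$ is a cutset. Choose $u\in N(U_k)$ with at least $\Delta-2$ neighbors in $N(U_k)$ and put $U_{k+1}=U_k\cup\{u\}$. The process stops when $N[U_k]=V(G)$.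

Consider one step, and let $\rho\ge1$, $\mu\ge\Delta-2$ and $\epsilon\ge0$ be the numbers of neighbors of $u$ in $U_k$, in $N(U_k)$ and outside $N[U_k]$. Let $e_k$ be the number of edges between $U_k$ and $N(U_k)$; these are all the edges that leave $U_k$. Then
\[
\rho+\mu+\epsilon\le\Delta,\qquad |N(U_{k+1})|=|N(U_k)|-1+\epsilon,\qquad e_{k+1}-e_k=\mu+\epsilon-\rho .
\]
Since $\rho+\epsilon\le2$, there are three kinds of steps.
\begin{itemize}
\item[(a)] $\rho=2$, $\epsilon=0$, $\mu=\Delta-2$: the size of $N$ drops by $1$ and $e$ changes by $\Delta-4\ge-1$.
\item[(b)] $\rho=1$, $\epsilon=0$: the size of $N$ drops by $1$ and $e$ changes by $\mu-1\ge\Delta-3\ge0$.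
\item[(c)] $\rho=\epsilon=1$, $\mu=\Delta-2$: the size of $N$ is unchanged and $e$ grows by $\Delta-2\ge1$.
\end{itemize}
Hence $|N(U_k)|\le|N(U_1)|\le\Delta$ and $e_k\le\Delta|N(U_k)|\le\Delta^2$ for all $k$. At most $\Delta$ steps are of kind (a) or (b), and together they decrease $e$ by at most $\Delta$. If $s$ steps are of kind (c), then the final value of $e$ is at least $e_1-\Delta+s$ and at most $\Delta^2$; as $e_1\ge1$, this gives $s\le\Delta^2+\Delta-1$. So there are at most $\Delta^2+2\Delta-1$ steps, the final set $U_k$ has $k\le\Delta^2+2\Delta$ vertices, and $|V(G)|=k+|N(U_k)|\le\Delta^2+3\Delta$.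

For $\Delta=3$ the bound $\Delta_G(S)\le\Delta-4=-1$ is impossible in any connected graph, for instance in a long path. For $\Delta=4$, Example~\ref{ex:cycle} shows that every cutset of the $4$-regular graph $C_n^2$ has $\Delta_G(S)\ge1=\Delta-3$.
\end{proof}

\begin{remark}
The proof needs $\rho+\epsilon\le2$. If only $\mu\ge\Delta-3$ is known, a step with $\rho=1$ and $\epsilon=2$ enlarges $N(U)$, and other steps may change nothing. In $C_n^2$ with $U=\{0,\dots,k\}$, $k\ge1$ and $u=k+1$ we have $\rho=2$, $\mu=\epsilon=1$, so both $|N|$ and $e$ stay the same while $U$ grows around the cycle.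
\end{remark}

\section{Tubes and probes}\label{sec:idea}

We want graphs whose degrees all lie within a constant of $\Delta$ and in which every cutset $S$ contains a vertex with only a bounded number of neighbors outside $S$. This section describes the mechanism on a model; the proof in the later sections does not depend on it. For integers $s$ and $\rho\ge0$ we write
\[
[s\pm\rho]=\{s-\rho,\,s-\rho+1,\,\dots,\,s+\rho\}.
\]

\subsection*{Tubes.} In $C_n^k$ a cutset may consist of blocks of $k$ vertices, so it is too small to contain almost all of a neighborhood of size $2k$. We first make blocks large compared with the degree. Fix a $d$-regular graph $\Gamma$ on a set $X$ of $m$ vertices, with $m$ larger than $d$, and write $\Gamma(x)$ for the neighborhood of $x$. The \emph{tube} of reach $a$ has vertices $(i,x)$ with \emph{position} $i\in\mathbb Z_n$ and \emph{class} $x\in X$, and the neighborhood of $(i,x)$ is the rectangle $[i\pm a]\times\Gamma(x)$. The degree is $d(2a+1)$. The graph $\Gamma$ stays fixed and the degree grows through $a$. A \emph{column}, the set of vertices at one position, therefore has bounded size, and joining a vertex to a bounded number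 of whole columns costs only a constant.

Two blocks of $a$ consecutive columns, far apart, form a cutset of the tube. Each of its vertices has only $da$ neighbors in it, about half of the degree, as in Example~\ref{ex:cycle}. But a block now has $ma$ vertices, and if $m\ge4d$ it contains rectangles with $4d$ classes and about $a/2$ positions, whose size is about the degree $2ad$. We add new vertices, called \emph{probes}, whose neighborhoods are such rectangles, and a bounded number of further edges per vertex, called \emph{links}, that force a probe to belong to the cutset.

\begin{example}\label{ex:probe}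
Let $a=4\lambda$, $n\ge3a$ and $T\subseteq X$ with $|T|=4d$. Add to the tube a vertex $y_s$ for each $s\in\mathbb Z_n$. Join $y_s$ to the rectangle $[s\pm\lambda]\times T$, and link it to $y_{s-1}$, to $y_{s+1}$ and to all vertices of the columns $s-2\lambda$ and $s+2\lambda$. Let $S$ be a cutset, let $A\cup B$ be a partition of the remaining vertices with no edge between $A$ and $B$, and suppose that the columns $1,\dots,a$ lie in $S$, that column $0$ meets $A$ and that column $a+1$ meets $B$. Then $y_{2\lambda}\notin B$, because it is linked to column $0$, and $y_{2\lambda+1}\notin A$, because it is linked to column $4\lambda+1$. These two probes are adjacent, so they cannot lie in $A$ and $B$ respectively, and one of them is in $S$. Its rectangle has positions between $\lambda$ and $3\lambda+1\le a$ and so lies in $S$. All neighbors of this probe except at most its $2m+2$ links are in $S$. For the incidence graph of the Fano plane ($d=3$, $m=14\ge 4d$), a tube vertex has $24\lambda+3$ neighbors in the tube, and a probe has $24\lambda+12$ neighbors in its rectangle and $30$ links.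
\end{example}

\subsection*{Three difficulties.} First, the degrees must remain nearly equal. We need probes of many shapes, and each of them raises the degrees of tube vertices. The number $h$ of shapes is a constant, and we replace each tube vertex by $h$ copies; then the probes account for a fraction of only about $1/m$ of the degree of a tube vertex, and the symmetry of $\Gamma$ makes this contribution the same for all classes.

Second, we do not know in advance the distance between the last column that meets $A$ and the first column that meets $B$. Linking a probe to all columns within distance $a$ would cost order $a$ edges. We link only at multiples of a step $\lambda$ proportional to $a$, and pay for this with uncertainty: a probe of a prescribed shape is forced into $S$ only at \emph{some} position within $\lambda$ of a prescribed one.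

Third, a cutset need not resemble a block. When the probes with $4d$ classes catch nothing, fewer than $4d$ classes are fully covered by $S$ in any window of positions, and the expansion of a projective plane then shows that one side $Z$ of the cut occupies at most a bounded number $\ell$ of classes. A model is $Z=\{0,\dots,L\}\times\{x,x'\}$ for an edge $xx'$ of $\Gamma$. Its neighborhood in the tube is
\[
S=\bigl(\{-a,\dots,L+a\}\times(\Gamma(x)\cup\Gamma(x'))\bigr)\setminus Z ,
\]
which meets at most $2d$ classes, so no rectangle with $4d$ classes fits into it. In general a vertex $w=(j,x)$ of $Z$ shows that $S$ contains a rectangle with $d-\ell$ classes from $\Gamma(x)$ and positions $[j\pm a]$. A probe placed with error $\lambda$ can use only $2(a-\lambda)+1$ of these positions, so its degree would fall short of $d(2a+1)$ by about $2\ell a+2d\lambda$, which is unbounded. The missing part has to come from a second vertex $w'\in Z$, and this leads to \emph{wide} probes, whose neighborhood is a union of two rectangles with an offset. We can take $w'$ adjacent to $w$, which keeps the offset of order $a$. The delicate point is that $w'$ may itself be a wide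 probe. The parameters are chosen so that the large rectangle of any wide probe has room for the small rectangle of another one with an offset in the same range, and so the family of shapes closes up.

\section{The projective plane}\label{sec:plane}

Let $q=2^{20}$. The points of the projective plane $PG(2,q)$ are the one-dimensional subspaces $[v]$ of $\mathbb F_q^3$, the lines are the two-dimensional subspaces, and incidence is inclusion. There are $\nu=q^2+q+1$ points and $\nu$ lines. Each line has $q+1$ points, each point is on $q+1$ lines, two distinct points lie on exactly one line, and two distinct lines meet in exactly one point. Let $\Gamma$ be the incidence graph: its vertex set $X$ consists of the points and the lines, and a point is adjacent to the lines through it. Put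
\[
d=q+1>10^6,\qquad m=|X|=2\nu,\qquad t=4d .
\]
The graph $\Gamma$ is $d$-regular and bipartite, and two distinct vertices have at most one common neighbor. It is vertex-transitive: invertible linear maps act transitively on the points, and the map that exchanges $[v]$ with $v^\perp=\{u:u\cdot v=0\}$ is an automorphism of $\Gamma$ that exchanges points and lines, because $[u]\subseteq v^\perp$ if and only if $[v]\subseteq u^\perp$. In particular every statement about points and lines has a dual. Below we use $\nu>qd\ge100d$.

\begin{lemma}\label{lem:cover}
If at least $\nu/3$ points lie on none of $s$ given lines, then $s\le2q$. Dually, if at least $\nu/3$ lines contain none of $s$ given points, then $s\le 2q$.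
\end{lemma}

\begin{proof}
Let $s\ge1$, let $U$ be the set of points on at least one given line, and let $r(x)$ be the number of given lines through $x$. Counting incidences gives $\sum_{x\in U}r(x)=s(q+1)$. Counting ordered pairs of distinct given lines by their intersection point gives $\sum_{x\in U}r(x)(r(x)-1)=s(s-1)$, so $\sum_{x\in U}r(x)^2=s(q+s)$. By the Cauchy--Schwarz inequality $|U|\ge s(q+1)^2/(q+s)$. Since $(q+1)^2-\nu=q$, the number of uncovered points is at most
\[
\nu-\frac{s(q+1)^2}{q+s}=\frac{q(\nu-s)}{q+s}\le\frac{q\nu}{q+s}.
\]
Hence $\nu/3\le q\nu/(q+s)$, that is, $q+s\le3q$.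
\end{proof}

The next lemma says that deleting fewer than $4d$ vertices from $\Gamma$ can cut off only a bounded piece. The sets $P$ and $Q$ in it need not be disjoint.

\begin{lemma}\label{lem:plane}
Let $P,Q\subseteq X$ be such that no edge $xx'$ of $\Gamma$ has $x\in P$ and $x'\in Q$.
\begin{itemize}
\item[(a)] If $|X\setminus(P\cup Q)|<t$, then $\min(|P|,|Q|)\le14$.
\item[(b)] It is impossible that both $|P|$ and $|Q|$ exceed $m-t-14$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $P_1,Q_1$ be the sets of points and $P_2,Q_2$ the sets of lines in $P,Q$.

(a) By symmetry let $|P_1|\ge|Q_1|$. Since $|P_1\cup Q_1|>\nu-t$, we get $|P_1|>(\nu-t)/2\ge\nu/3$. No point of $P_1$ is on a line of $Q_2$, so $|Q_2|\le2q$ by Lemma~\ref{lem:cover}. Then $|P_2|>\nu-t-2q\ge\nu-6d\ge\nu/3$, and the dual statement gives $|Q_1|\le2q$. Suppose that $|Q_2|\ge8$. Eight lines of $Q_2$ cover at least $8d-\binom82=8d-28$ points, since the $i$th line shares at most $i-1$ points with the earlier ones. None of these points is in $P_1$, so each is in $Q_1$ or outside $P\cup Q$. Thus $8d-28<2q+t\le6d$, which is false. So $|Q_2|\le7$. The dual argument, which uses $|Q_2|\le 2q$, gives $|Q_1|\le7$,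 and $|Q|\le14$.

(b) Otherwise $P$ contains more than $\nu-t-14\ge\nu-5d\ge\nu/3$ points, none of them on any of the more than $\nu-5d>2q$ lines in $Q$. This contradicts Lemma~\ref{lem:cover}.
\end{proof}

\section{The graph}\label{sec:graph}

\subsection*{Types.} Put
\[
\ell=33\cdot14=462,\qquad d_1=d-\ell,\qquad d_2=d-2\ell-2 ,
\]
so that $0.99d\le d_2\le d_1\le d$. The shape of a probe is recorded by its \emph{type}. A \emph{short type} is a set $T\subseteq X$ with $|T|=t$. A \emph{wide type} is a quadruple $(x_1,T_1,T_2,k)$ with
\[
x_1\in X,\quad T_1\subseteq\Gamma(x_1),\ |T_1|=d_1,\quad T_2\subseteq X\setminus(\{x_1\}\cup\Gamma(x_1)),\ |T_2|=d_2,\quad k\in\mathbb Z,\ |k|\le200 .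
\]
Let $\mathcal T$ be the set of all types, $h=|\mathcal T|$ and $M=(m+1)h$. All numbers introduced so far are absolute constants.

\subsection*{Lengths.} Let $\lambda\ge1$ be an integer, the scale of the construction, and put
\[
a=100\lambda,\qquad W=2ad\,\frac{m}{m-1},\qquad b=\Bigl\lfloor\frac{W}{2t}\Bigr\rfloor,\qquad\gamma=b-2\lambda,\qquad\alpha=\Bigl\lfloor\frac{W-2d_2\gamma}{2d_1}\Bigr\rfloor .
\]
All degrees will be close to $hW$; the radii $b$ and $\alpha$ are chosen to give short and wide probes this degree. To each type $\tau$ and class $x\in X$ we assign an interval of integers $\tau_x$. For a short type $T$, let $\tau_x=[0\pm b]$ for $x\in T$. For a wide type $(x_1,T_1,T_2,k)$, let $\tau_x=[0\pm\alpha]$ for $x\in T_1$ and $\tau_x=[k\lambda\pm\gamma]$ for $x\in T_2$; the sets $T_1,T_2$ are disjoint, and the offset satisfies $|k\lambda|\le2a$. In all other cases $\tau_x=\emptyset$.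

\begin{lemma}\label{lem:num}
We have $25\lambda\le b\le25.25\lambda$, $23\lambda\le\gamma\le23.25\lambda$ and $75\lambda\le\alpha\le80\lambda$. In particular
\begin{equation}\label{eq:num}
\alpha+\lambda\le a,\qquad\gamma+2\lambda=b,\qquad b+\gamma\le\alpha,\qquad 2b+2\lambda+1\le a,\qquad\max(b,\alpha,2a+\gamma)\le3a .
\end{equation}
\end{lemma}

\begin{proof}
Since $m/(m-1)\le1.01$, we have $200\lambda d\le W\le202\lambda d$. Dividing by $2t=8d$ gives the bounds on $b$, as $25\lambda$ is an integer, and those on $\gamma$ follow. Further
\[
\alpha\le\frac{202-2\cdot0.99\cdot23}{2\cdot0.99}\,\lambda=\frac{156.46}{1.98}\,\lambda<80\lambda,\qquad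
\alpha\ge\frac{200-2\cdot23.25}{2}\,\lambda-1=76.75\lambda-1\ge75\lambda .
\]
For \eqref{eq:num}: $\alpha+\lambda\le81\lambda$, $b+\gamma\le48.5\lambda$, $2b+2\lambda+1\le52.5\lambda+1$ and $\gamma\le a$.
\end{proof}

\subsection*{Vertices and edges.} Let $n>2a$. The graph $G=G(\lambda,n)$ has \emph{main vertices} $(i,x,r)$ with $i\in\mathbb Z_n$, $x\in X$, $1\le r\le h$, and \emph{probes} $y_{\tau,i}$ with $\tau\in\mathcal T$, $i\in\mathbb Z_n$. The index $i$ is the \emph{position} and $x$ is the \emph{class}. We write positions as integers, read modulo $n$. \emph{Column} $i$ is the set of the $mh+h=M$ vertices at position $i$. A \emph{track} is the set of the $n$ vertices $(i,x,r)$ with fixed $x,r$, or of the $n$ vertices $y_{\tau,i}$ with fixed $\tau$. There are two kinds of edges, and an edge may be of both kinds.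
\begin{itemize}
\item \emph{Dense edges} join $(i,x,r)$ to $(i+u,x',r')$ if $xx'\in E(\Gamma)$ and $|u|\le a$, and join $y_{\tau,i}$ to $(i+u,x,r)$ if $u\in\tau_x$.
\item \emph{Links} join any two distinct vertices whose positions differ by an element of $\Lambda=\{k\lambda:|k|\le1000\}\cup\{1,-1\}$.
\end{itemize}
Because $0,\pm1\in\Lambda$, each column is a clique and consecutive columns are completely joined. So $G$ is connected, and consecutive vertices of a track are adjacent. The order of $G$ is $nM\ge n$, and each vertex has at most $2003M$ links.

For $T\subseteq X$ and an interval $I$ of integers, the \emph{rectangle} $R(T,I)$ is the set of main vertices with class in $T$ and position in $I$. The main dense neighbors of $(j,x,r)$ form the rectangle $R(\Gamma(x),[j\pm a])$. All dense neighbors of a probe are main vertices: they form $R(T,[s\pm b])$ for a short probe $y_{T,s}$, and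
\[
R(T_1,[s\pm\alpha])\cup R(T_2,[s+k\lambda\pm\gamma])
\]
for a wide probe of type $(x_1,T_1,T_2,k)$ at position $s$.

\begin{lemma}\label{lem:deg}
The number of dense neighbors of every vertex of $G$ differs from $hW$ by at most $4dh$. Consequently the minimum dense degree $\delta$ and the maximum degree satisfy
\[
\delta\ge hW-4dh,\qquad\Delta(G)\le D(\lambda):=hW+4dh+2003M .
\]
\end{lemma}

\begin{proof}
All intervals involved have at most $2a+1\le n$ elements, so their elements are distinct modulo $n$; this is the only use of $n>2a$. Let $w(\tau)=\sum_{x\in X}|\tau_x|$. A probe of type $\tau$ has $h\,w(\tau)$ dense neighbors. For a short type $w=2tb+t$ with $W-2t<2tb\le W$, so $|w-W|\le t=4d$. For a wide type $w=(2d_1\alpha+2d_2\gamma)+d_1+d_2$ with $W-2d_1<2d_1\alpha+2d_2\gamma\le W$, so $W-d\le W-d_1+d_2<w\le W+2d$. Thus $|w(\tau)-W|\le4d$ for all $\tau$.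

The vertex $(i,x,r)$ has $hd(2a+1)$ main dense neighbors, and for each type $\tau$ it is joined to the $|\tau_x|$ probes $y_{\tau,s}$ with $i-s\in\tau_x$. An automorphism $\varphi$ of $\Gamma$ permutes $\mathcal T$, by $T\mapsto\varphi T$ and $(x_1,T_1,T_2,k)\mapsto(\varphi x_1,\varphi T_1,\varphi T_2,k)$, and $(\varphi\tau)_{\varphi x}=\tau_x$. Since $\Gamma$ is vertex-transitive, $\sum_\tau|\tau_x|$ does not depend on $x$, so it equals $\frac1m\sum_\tau w(\tau)$, which differs from $hW/m$ by at most $4dh/m$. The definition of $W$ says that $2ad+W/m=W$. So the dense degree of a main vertex differs from $hW$ by at most $hd+4dh/m\le2dh$.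
\end{proof}

The heart of the matter is the following statement, proved in Section~\ref{sec:cut}.

\begin{proposition}\label{prop:cut}
Every cutset $S$ of $G(\lambda,n)$ satisfies $\Delta_G(S)\ge\delta-M$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:cut}]
We have $D(\lambda)=c\lambda+4dh+2003M$ with the constant $c=200dhm/(m-1)$. Let $K=c+8dh+2004M$, a constant with $K\ge D(1)$. If $2\le\Delta<D(1)$, take a long cycle: every cutset has $\Delta_G(S)\ge0\ge\Delta-K$. If $\Delta\ge D(1)$, choose $\lambda\ge1$ with $D(\lambda)\le\Delta<D(\lambda+1)=D(\lambda)+c$ and $n>\max(n_0,2a)$. Then $G=G(\lambda,n)$ is connected, has order at least $n_0$ and maximum degree at most $\Delta$, and by Proposition~\ref{prop:cut} and Lemma~\ref{lem:deg} every cutset satisfies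
\[
\Delta_G(S)\ge hW-4dh-M=D(\lambda)-8dh-2004M>\Delta-c-8dh-2004M=\Delta-K.\qedhere
\]
\end{proof}

\begin{remark}
The links are few but indispensable. In the graph formed by the dense edges alone, let $T$ be a set of $t$ points of the plane. The neighbors of $y_{T,i}$ are main vertices whose classes are points, so they are pairwise nonadjacent, and they form an independent cutset.
\end{remark}

\section{Cutsets of the graph}\label{sec:cut}

We prove Proposition~\ref{prop:cut}. Suppose that $S$ is a cutset of $G$ with $\Delta_G(S)<\delta-M$. Let $A$ be the vertex set of a component of $G-S$ and $B=V(G)\setminus(S\cup A)$. Both sets are nonempty, and no edge joins $A$ to $B$; so a neighbor of a vertex of $Z\in\{A,B\}$ lies in $Z\cup S$. The assumption on $S$ is used only through the following consequence: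
\begin{equation}\label{eq:out}
\text{every vertex of $S$ has more than $M$ dense neighbors outside $S$.}
\end{equation}
Call a probe \emph{buried} if all its dense neighbors lie in $S$; the probe itself need not lie in $S$. By \eqref{eq:out}, no probe in $S$ is buried. We shall locate the cut, show that near it probes of every type are forced into $S$, and then find a type whose probes in the relevant range are all buried.

\subsection*{Locating the cut.} A column is a clique, so a column not contained in $S$ meets exactly one of $A$ and $B$, and both kinds of columns occur. Going around the cycle we find integers $p<p'$ such that column $p$ meets $A$, column $p'$ meets $B$, and all columns strictly between them lie in $S$. Then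
\begin{equation}\label{eq:gap}
2\le p'-p\le2b+1\le a .
\end{equation}
The lower bound holds because consecutive columns are completely joined. If $p'-p\ge2b+2$, then the columns $p+1,\dots,p+2b+1$ lie in $S$, and any short probe $y_{T,p+b+1}$ is a buried probe in $S$, which is impossible. From now on we work with positions within a bounded multiple of $a$ from $p$. The next lemma is the argument of Example~\ref{ex:probe}, and it is the only place where the links at nonzero multiples of $\lambda$ are used.

\begin{lemma}\label{lem:forced}
For every integer $\sigma$ with $|\sigma-p|\le8a$ and every type $\tau$ there is $s\in[\sigma\pm\lambda]$ such that $y_{\tau,s}$ is not buried.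
\end{lemma}

\begin{proof}
Choose integers $k_1,k_2$ such that $s_1=p+k_1\lambda$ and $s_2=p'+k_2\lambda$ lie in $[\sigma\pm\lambda]$. Then $|k_1|\lambda\le8a+\lambda$ and, by \eqref{eq:gap}, $|k_2|\lambda\le9a+\lambda$, so $|k_1|,|k_2|\le901$. Hence $y_{\tau,s_1}$ is equal or adjacent to each vertex of column $p$, which meets $A$, and so $y_{\tau,s_1}\notin B$. In the same way $y_{\tau,s_2}$ is equal or adjacent to a vertex of $B$ in column $p'$, and $y_{\tau,s_2}\notin A$. The probes $y_{\tau,s}$ with $s$ between $s_1$ and $s_2$ are consecutive on a track. If none were in $S$, all would be in $A$ or all in $B$, which we have just excluded. So some $y_{\tau,s}$ with $s\in[\sigma\pm\lambda]$ is in $S$, and it is not buried.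
\end{proof}

\subsection*{One side is thin.} We now apply the short probes. They show that the classes seen by $A$ and by $B$ in a window of positions cover almost all of $X$. The window is short enough for these two sets of classes to be nonadjacent in $\Gamma$, and Lemma~\ref{lem:plane} applies.

\begin{lemma}\label{lem:thin}
There are $Z\in\{A,B\}$ and $O\subseteq X$ with $|O|\le\ell$ such that every main vertex of $Z$ with position in $[p\pm8a]$ has its class in $O$.
\end{lemma}

\begin{proof}
For $|\sigma-p|\le8a$ let $J_\sigma=[\sigma\pm(b+\lambda)]$, and for $Y\in\{A,B\}$ let $D_Y(\sigma)$ be the set of classes of the main vertices of $Y$ with position in $J_\sigma$.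

First, $|X\setminus(D_A(\sigma)\cup D_B(\sigma))|<t$. Otherwise this set contains a short type $T$, and $R(T,J_\sigma)\subseteq S$. For every $s\in[\sigma\pm\lambda]$ we have $[s\pm b]\subseteq J_\sigma$, so $y_{T,s}$ is buried, contrary to Lemma~\ref{lem:forced}.

Second, if $|\sigma-\sigma'|\le1$, then $\Gamma$ has no edge between $D_A(\sigma)$ and $D_B(\sigma')$. Indeed, positions in $J_\sigma$ and $J_{\sigma'}$ differ by at most $2b+2\lambda+1\le a$, so such an edge of $\Gamma$ would give a dense edge between $A$ and $B$.

By Lemma~\ref{lem:plane}(a), for each $\sigma$ one of $D_A(\sigma),D_B(\sigma)$ has at most $14$ elements, and then the other has more than $m-t-14>14$. If the small side changed between $\sigma$ and $\sigma+1$, the two large sets, one for $A$ and one for $B$, would contradict Lemma~\ref{lem:plane}(b). So there is $Z\in\{A,B\}$ with $|D_Z(\sigma)|\le14$ for all $\sigma\in[p\pm8a]$. Take the $33$ values $\sigma_i=p+50\lambda i$ with $|i|\le16$, which satisfy $|\sigma_i-p|\le800\lambda=8a$. Since $J_{\sigma_i}\supseteq[\sigma_i\pm25\lambda]$, these windows cover $[p\pm8a]$. The set $O=\bigcup_iD_Z(\sigma_i)$ has at most $33\cdot14=\ell$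 elements.
\end{proof}

Fix $Z$ and $O$ as in Lemma~\ref{lem:thin}. The thin side turns neighborhoods into subsets of $S$:
\begin{equation}\label{eq:rect}
\begin{array}{l}
\text{if $T\cap O=\emptyset$, $I\subseteq[p\pm8a]$, and some vertex of $Z$ is adjacent}\\
\text{to all vertices of $R(T,I)$, then $R(T,I)\subseteq S$.}
\end{array}
\end{equation}
Indeed, the vertices of $R(T,I)$ lie in $Z\cup S$, and they are not in $Z$ because their classes are outside $O$.

\subsection*{A dense edge in the thin side.} To fill a wide probe we need two vertices of $Z$ close to the cut. The second one comes from the fact that consecutive vertices of a track have almost the same dense neighbors. This is where we use that the sets $\tau_x$ are intervals, and it explains the term $M$ in Proposition~\ref{prop:cut}.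

\begin{lemma}\label{lem:shift}
Let $u$ and $u'$ be consecutive vertices of a track with $u\in S$ and $u'\in Z$. Then $u'$ has a dense neighbor in $Z$.
\end{lemma}

\begin{proof}
Shifting an interval by one adds at most one new element. If $u,u'$ are probes of type $\tau$, then for each class $x$ at most one position, with $h$ vertices, gives dense neighbors of $u$ that are not dense neighbors of $u'$; there are at most $mh\le M$ such vertices. If $u,u'$ are main vertices of class $x$, there are at most $dh$ such main vertices, all at one position, and at most one such probe of each type, so at most $dh+h\le M$ in total. By \eqref{eq:out} some dense neighbor of $u$ outside $S$ is also a dense neighbor of $u'$, and it lies in $Z$.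
\end{proof}

\begin{lemma}\label{lem:edge}
There are a main vertex $w=(j,x,r)\in Z$ with $|j-p|\le4a$ and a dense neighbor $w'\in Z$ of $w$.
\end{lemma}

\begin{proof}
Let $c=p$, $c'=p+1$ if $Z=A$, and $c=p'$, $c'=p'-1$ if $Z=B$. By \eqref{eq:gap}, column $c$ meets $Z$, column $c'$ lies in $S$, and $|c-p|\le a$. We first find a main vertex $(j_0,x,r)\in Z$ with $|j_0-c|\le3a$. If column $c$ contains a main vertex of $Z$, take it. Otherwise some probe $y_{\tau,c}$ is in $Z$, while $y_{\tau,c'}\in S$. By Lemma~\ref{lem:shift}, $y_{\tau,c}$ has a dense neighbor in $Z$. It is a main vertex, and its position is within $\max(b,\alpha,2a+\gamma)\le3a$ of $c$.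

Now walk along the track of $(j_0,x,r)$, position by position, to $(c',x,r)\in S$. Consecutive vertices are adjacent, so the first vertex not in $Z$ is in $S$. Let $w=(j,x,r)$ be the vertex just before it. Both $j_0$ and $c'$ lie in $[c\pm3a]$, hence so does $j$, and $|j-p|\le4a$. Lemma~\ref{lem:shift} gives $w'$.
\end{proof}

\subsection*{Two rectangles in $S$.} Since $|O|\le\ell$, we can choose $T_1\subseteq\Gamma(x)\setminus O$ with $|T_1|=d_1$. The vertex $w$ is adjacent to all of $R(T_1,[j\pm a])$, and $[j\pm a]\subseteq[p\pm5a]$, so \eqref{eq:rect} gives
\begin{equation}\label{eq:first}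
R(T_1,[j\pm a])\subseteq S .
\end{equation}
The second rectangle comes from $w'$, whatever kind of vertex it is. Its classes must avoid $\{x\}\cup\Gamma(x)$, and its center must be within $2a$ of $j$, in order to match the definition of a wide type.

\begin{lemma}\label{lem:second}
There are $T_2\subseteq X\setminus(\{x\}\cup\Gamma(x)\cup O)$ with $|T_2|=d_2$ and an integer $u$ with $|u-j|\le2a$ such that $R(T_2,[u\pm b])\subseteq S$.
\end{lemma}

\begin{proof}
It suffices to find such $T_2$ and $u$ with $w'$ adjacent to all of $R(T_2,[u\pm b])$. Then \eqref{eq:rect} applies, since $|u-p|+b\le4a+2a+a\le8a$.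

\emph{Case 1: $w'=(j',x',r')$ is a main vertex.} Then $x'\in\Gamma(x)$ and $|j'-j|\le a$. As $\Gamma$ is bipartite, $\Gamma(x')\cap\Gamma(x)=\emptyset$. So $\Gamma(x')\setminus(\{x\}\cup\Gamma(x)\cup O)$ has at least $d-1-\ell\ge d_2$ elements; choose $T_2$ in it and put $u=j'$. The vertex $w'$ is adjacent to all of $R(\Gamma(x'),[j'\pm a])$, and $b\le a$.

\emph{Case 2: $w'=y_{T,s'}$ is a short probe.} Then $|s'-j|\le b\le 2a$. The set $T\setminus(\{x\}\cup\Gamma(x)\cup O)$ has at least $4d-1-d-\ell\ge d_2$ elements; choose $T_2$ in it and put $u=s'$.

\emph{Case 3: $w'=y_{\tau',s'}$ is a wide probe of type $\tau'=(x_1',T_1',T_2',k')$.} We use the large rectangle $R(T_1',[s'\pm\alpha])$ of $w'$, even when $w$ lies in the small one. As $w$ is a dense neighbor of $w'$, we have $x\in T_1'\cup T_2'$. By the definition of a wide type $x_1'\notin T_1'\cup T_2'$, so $x\ne x_1'$ and $|\Gamma(x)\cap\Gamma(x_1')|\le1$. Since $T_1'\subseteq\Gamma(x_1')$, the set $T_1'\setminus(\{x\}\cup\Gamma(x)\cup O)$ has at least $d_1-1-1-\ell=d_2$ elements; choose $T_2$ in it. This count is the reason for the value of $d_2$. Let $u$ be the element of $[s'\pm(\alpha-b)]$ closest to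 $j$. Then $[u\pm b]\subseteq[s'\pm\alpha]$, and $|u-j|=\max(0,|s'-j|-(\alpha-b))$. If $x\in T_1'$, then $|u-j|\le|s'-j|\le\alpha\le2a$. If $x\in T_2'$, then $j-s'\in[k'\lambda\pm\gamma]$, so $|s'-j|\le2a+\gamma$, and $|u-j|\le\max(0,2a+\gamma-(\alpha-b))\le2a$ because $b+\gamma\le\alpha$. This inequality of \eqref{eq:num} is what brings the offset back into the range allowed for wide types.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\fill[gray!20] (-4,1.6) rectangle (4,2.8);
\fill[gray!60] (-2.8,1.6) rectangle (3.4,2.8);
\draw (-4,1.6) rectangle (4,2.8);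
\fill[gray!20] (3.5,0.2) rectangle (6.5,1.3);
\fill[gray!60] (4.3,0.2) rectangle (6.1,1.3);
\draw (3.5,0.2) rectangle (6.5,1.3);
\draw[dashed] (-4.6,3.1) rectangle (7.2,3.7);
\fill (0,3.4) circle (2pt) node[right] {$w=(j,x,r)$};
\node[left] at (-4.6,3.4) {$O$};
\node[left] at (-4.6,2.2) {$T_1$};
\node[left] at (-4.6,0.75) {$T_2$};
\node at (0.3,2.2) {$[s\pm\alpha]$};
\node at (5.2,0.75) {\scriptsize $[s+k\lambda\pm\gamma]$};
\draw[->] (-4.6,-0.2) -- (7.4,-0.2) node[right] {position};
\foreach \x/\n in {-4/{j-a},0/{j},5/{u},6.5/{u+b}}
  \draw (\x,-0.1) -- (\x,-0.3) node[below] {$\n$};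
\end{tikzpicture}
\caption{The end of the proof of Proposition~\ref{prop:cut}, not to scale. Main vertices are drawn by position (horizontal) and class (vertical). Near the cut, the thin side $Z$ uses only classes in $O$. The outlined rectangles $R(T_1,[j\pm a])$ and $R(T_2,[u\pm b])$ are adjacent to $w\in Z$ and $w'\in Z$ respectively and avoid $O$, so they lie in the cutset $S$. The two dark rectangles are the dense neighborhood of the wide probe of type $(x,T_1,T_2,k)$ at position $s$; they stay inside the outlined ones for every $s$ within $\lambda$ of $j$.}
\label{fig:wide}
\end{figure}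

\begin{proof}[End of the proof of Proposition~\ref{prop:cut}]
Round $u-j$ toward $0$ to a multiple $k\lambda$ of $\lambda$. Then $|k\lambda|\le2a=200\lambda$ and $|j+k\lambda-u|<\lambda$. Since $T_1\subseteq\Gamma(x)$ and $T_2\cap(\{x\}\cup\Gamma(x))=\emptyset$ have the sizes $d_1$ and $d_2$, the quadruple $\tau^*=(x,T_1,T_2,k)$ is a wide type. Let $s\in[j\pm\lambda]$; see Figure~\ref{fig:wide}. From $\alpha+\lambda\le a$ we get $[s\pm\alpha]\subseteq[j\pm a]$, so $R(T_1,[s\pm\alpha])\subseteq S$ by \eqref{eq:first}. Next, $|s+k\lambda-u|\le|s-j|+|j+k\lambda-u|<2\lambda$: one $\lambda$ is lost to the position of the probe and one to the rounding of the offset. As $\gamma+2\lambda=b$, we get $[s+k\lambda\pm\gamma]\subseteq[u\pm b]$, so $R(T_2,[s+k\lambda\pm\gamma])\subseteq S$ by Lemma~\ref{lem:second}. Thus $y_{\tau^*,s}$ is buried for every $s\in[j\pm\lambda]$. Since $|j-p|\le4a$, this contradicts Lemma~\ref{lem:forced} with $\sigma=j$ and $\tau=\tau^*$. Hence $\Delta_G(S)\ge\delta-M$ for every cutset $S$, and the proof of Theorem~\ref{thm:main} is complete.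
\end{proof}

\begin{thebibliography}{1}

\bibitem{BRRS}
St\'ephane Bessy, Johannes Rauch, Dieter Rautenbach, and U\'everton S. Souza,
\emph{Sparse vertex cutsets and the maximum degree},
arXiv:2304.10353 (2023).

\end{thebibliography}
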